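# Locally connected Suslinian continua and the Suslin Hypothesis

## 1. Suslinian continua, Suslin lines, monotone and light maps

We work in ZFC. All spaces are Hausdorff and all maps are continuous.

**Definition (Suslinian continuum).** A *continuum* is a compact connected Hausdorff space. It is *Suslinian* if it contains no uncountable family of pairwise disjoint non-degenerate subcontinua (non-degenerate means: more than one point).

The interval $[0,1]$ is Suslinian, because every non-degenerate subcontinuum contains a rational. The square $[0,1]^2$ is not, because of its vertical segments. A third example will accompany us, the sine curve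
$$S=\{(x,\sin(1/x)):0<x\le 1\}\cup(\{0\}\times[-1,1]).$$
It is Suslinian. Indeed, let $C\subset S$ be a non-degenerate subcontinuum not contained in the segment $\{0\}\times[-1,1]$. Its projection to the $x$-axis is an interval. If that interval were a single point $x>0$, then $C$ would be a point. So it contains a rational $x>0$, and $C$ contains $(x,\sin(1/x))$. Thus a disjoint family has at most countably many members outside the segment, and at most countably many inside it.

**Definition (local connectedness).** A space is *locally connected* if components of open sets are open.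

The sine curve is not locally connected. In $U=S\cap\{|y|<1/2\}$ the component of $(0,0)$ lies in the segment, since between $0$ and any $x>0$ there is a point where $\sin(1/\cdot)=1$. But points of $U$ off the segment accumulate at $(0,0)$.

**Definition (separable, hereditarily separable, weight).** A space is *separable* if it has a countable dense subset, and *hereditarily separable* if every subspace is separable. The *weight* is the least cardinality of a base.

Every separable metrizable space is hereditarily separable. The Sorgenfrey plane (the square of $\mathbb R$ with base $[a,b)$) is separable, because $\mathbb Q^2$ is dense. It is not hereditarily separable: each $[a,a+1)\times[-a,-a+1)$ meets the antidiagonal $\{(x,-x)\}$ only in $(a,-a)$, so the antidiagonal is an uncountable discrete subspace.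

**Definition (perfectly normal, network).** A space is *perfectly normal* if it is normal and every open set is an $F_\sigma$. A *network* is a family $\mathcal N$ of subsets (not necessarily open) such that every open set is a union of members of $\mathcal N$.

Metrizable spaces are perfectly normal. In a countable space the singletons are a countable network.

**Definition (Suslin line).** A *Suslin line* is a linearly ordered set whose order topology satisfies the countable chain condition (ccc: every disjoint family of nonempty open sets is countable) but is not separable. The *Suslin Hypothesis* SH says that no Suslin line exists.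

The line $\mathbb R$ is not a Suslin line, because it is separable. The lexicographically ordered square is not one either, because the sets $\{x\}\times(0,1)$ are uncountably many disjoint open sets.

**Definition (monotone, light).** A map between compact spaces is *monotone* if all its fibres are connected, and *light* if all its fibres are totally disconnected.

The projection $[0,1]^2\to[0,1]$ is monotone. The map $x\mapsto|2x-1|$ on $[0,1]$ is light and not monotone.

**Definition (compactification, remainder).** A *compactification* of a locally compact space $P$ is a compact space $X$ containing $P$ as a dense subspace (which is then open). The *remainder* is $X\setminus P$.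

The sine curve is a compactification of a half-line with remainder an arc.

**Definition (continuous inverse system).** An inverse system $(R_\alpha,p^\beta_\alpha)$ indexed by ordinals is *continuous* if $R_\lambda=\varprojlim_{\alpha<\lambda}R_\alpha$ for every limit index $\lambda$.

For example, $R_k=[0,1]^k$ for $k<\omega$ (with $R_0$ a point), $R_\omega=[0,1]^\omega$ and coordinate projections form such a system, with all bonding maps monotone.

We use the following textbook facts.

* **T1 (boundary bumping).** If $U$ is a nonempty proper open subset of a continuum, every component of $\overline U$ meets $\overline U\setminus U$.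
* **T2.** In a compact space, the component of a point is the intersection of the clopen sets containing it. Hence points in different components are separated by a clopen set, the quotient space of components is compact, Hausdorff and zero-dimensional, and a totally disconnected compact space has a base of clopen sets.
* **T3.** A compact space with a countable network (in particular a countable one) is metrizable. A compact metrizable space has only countably many clopen subsets, since each is a finite union of members of a countable base.
* **T4.** If $f:X\to Y$ with $X$ compact, and $f^{-1}(y)\subset O$ with $O$ open, then $f^{-1}(N)\subset O$ for some neighborhood $N$ of $y$ (because $f$ is closed).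
* **T5 (Lebesgue number).** For each open cover of a compact metric space there is $\delta>0$ such that every set of diameter $\le\delta$ lies in a member of the cover.
* **T6.** The intersection of a chain of continua is a continuum. For an inverse system of compact spaces with surjective bonding maps indexed by a directed set, the projections from the limit are onto, and preimages of open sets under projections form a base of the limit.

**Monotone–light factorization.** Every map $f$ from a compact space $R$ to a Hausdorff space can be written $f=l\circ m$, where $m$ is a monotone surjection onto a compact Hausdorff space and $l$ is light.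

*Example.* Let $f:[0,3]\to[0,1]$ rise linearly on $[0,1]$, be constant on $[1,2]$, and fall on $[2,3]$. Then $m$ collapses $[1,2]$ to a point, and $l$ has fibres with at most two points.

*Proof.* Let $x\approx y$ iff $x,y$ lie in one component of a fibre of $f$. We show that $\approx$ is closed. If $f(x)\neq f(y)$, then $f(x')\ne f(y')$ for $(x',y')$ near $(x,y)$, so $x'\not\approx y'$. If $f(x)=f(y)$ and $x\not\approx y$, then by T2 the fibre splits into disjoint closed sets $P\ni x$ and $P'\ni y$. Take disjoint open sets $O\supset P$, $O'\supset P'$. By T4 there is a neighborhood $N$ of $f(x)$ with $f^{-1}(w)\subset O\cup O'$ for all $w\in N$. A connected subset of such a fibre lies in $O$ or in $O'$, so no point of $O\cap f^{-1}(N)$ is $\approx$ to a point of $O'$. So the complement of $\approx$ is open. A quotient of a compact Hausdorff space by a closed equivalence relation is compact Hausdorff. Let $m$ be the quotient map. Its fibres are connected, and $f=l\circ m$ for a map $l$. The fibres of $l$ are the component spaces of fibres of $f$, hence totally disconnected by T2. ∎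

## 2. Does separability force a locally connected Suslinian continuum to be metrizable?

The problem comes from T. Banakh, V. V. Fedorchuk, J. Nikiel and M. Tuncali, "The Suslinian number and other cardinal invariants of continua", arXiv:0903.0813 (2009): *Is each locally connected (hereditarily) separable Suslinian continuum metrizable?* There are two versions, one for separable and one for hereditarily separable continua. For each we ask whether metrizability is provable in ZFC.

The following known results may be used.

* **Fact 1.** Every Suslinian continuum is perfectly normal, rim-metrizable and 1-dimensional. (We use only perfect normality.)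
* **Fact 2.** Every locally connected Suslinian continuum has weight $\le\omega_1$. (Not used.)
* **Fact 3.** A non-metrizable locally connected Suslinian continuum exists if and only if a Suslin line exists. Hence under SH every locally connected Suslinian continuum is metrizable.
* **Fact 4.** The negation of SH is equivalent to the existence of a hereditarily separable non-metrizable Suslinian continuum. (The known examples of this kind are far from locally connected.)
* **Fact 5.** Separable homogeneous Suslinian continua are metrizable. (Not used.)

So under SH the answer is yes. If SH fails, Fact 3 gives a locally connected example and Fact 4 a hereditarily separable one, but not a single continuum with both properties.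

Let us test ordered continua by hand. Let $L$ be a non-degenerate compact connected linearly ordered space. If $L$ is ccc and not separable, then $L$ is Suslinian: a non-degenerate subcontinuum contains two points $a<b$, hence the nonempty open interval $(a,b)$, and ccc applies. It is locally connected, since intervals are connected, and non-metrizable, since compact metrizable spaces are separable. But it is not separable, so it does not answer the question. Suppose instead that $L$ has a countable dense set $D$. The order has no jumps, so for $a<x<b$ both $(a,x)$ and $(x,b)$ meet $D$. The intervals with endpoints in $D$ or at the ends of $L$ therefore form a countable base, and $L$ is metrizable. For ordered continua separability does force metrizability, in ZFC. In general it does not.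

**Theorem 1.** The following are equivalent in ZFC:

(a) SH;
(b) every separable locally connected Suslinian continuum is metrizable;
(c) every hereditarily separable locally connected Suslinian continuum is metrizable.

SH is independent of ZFC (Tennenbaum and Jech: consistency of $\neg$SH; Solovay–Tennenbaum: consistency of SH). So neither version is provable in ZFC, and neither is refutable, assuming ZFC is consistent. Whenever a Suslin line exists, both versions fail.

All the work goes into the following theorem.

**Theorem 2.** Every Suslinian continuum $R$ is the remainder of a compactification $X=|G|\cup R$ of a countable, connected, locally finite graph $|G|$ such that $X$ is a locally connected Suslinian continuum; $|G|$ is open and dense in $X$. In particular $X$ is separable, $X$ is metrizable iff $R$ is, and $X$ is hereditarily separable iff $R$ is.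

**Theorem 2 implies Theorem 1.** (a)⇒(b) is Fact 3, and (b)⇒(c) is trivial. If SH fails, Fact 4 gives a hereditarily separable non-metrizable Suslinian continuum $R$. The $X$ of Theorem 2 is locally connected, Suslinian, hereditarily separable and non-metrizable. So (c) fails, and hence (b) fails. (For the failure of (b) alone, Fact 3 suffices: apply Theorem 2 to any non-metrizable Suslinian continuum.) ∎

**Corollary 3.** (i) A compact space embeds in a Suslinian continuum iff it embeds in a separable locally connected Suslinian continuum. (ii) SH is equivalent to "every Suslinian continuum is metrizable". (iii) Every Suslinian continuum has weight $\le\omega_1$.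

*Proof.* (i) is immediate from Theorem 2. (ii) If $R$ is a non-metrizable Suslinian continuum, the $X$ of Theorem 2 is a non-metrizable locally connected one, so a Suslin line exists by Fact 3. Conversely, a Suslin line gives a non-metrizable Suslinian continuum by Fact 3. (iii) follows from Lemma 9 below, which represents $R$ as a subspace of a product of $\omega_1$ metrizable compacta. ∎

## 3. Attaching a graph to a metrizable continuum

**Definition (leveled graph).** A *graph* is a nonempty set with a reflexive symmetric relation $\sim$. A *leveled graph* $G$ is a connected graph whose vertex set is $V=\bigsqcup_{n\ge1}V_n$ with all $V_n$ finite and nonempty, such that adjacent vertices have levels differing by at most $1$ ("level $n$" means: in $V_n$). Write $V_{\ge N}$ for the set of vertices of level $\ge N$. Paths may repeat vertices.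

A leveled graph is countable and locally finite. Its geometric realization $|G|$ (loops ignored) is connected, locally compact, non-compact and second countable, so the one-point compactification $|G|^+=|G|\cup\{\infty\}$ is metrizable. As an example, the vertices $v_1,v_2,\dots$ of a ray, cut into finite blocks $V_1,V_2,\dots$ of consecutive vertices, form a leveled graph.

Let $Q\subset\ell^2$ be the Hilbert cube (compact and convex), let $S\subset Q$ be compact, and let $d$ be the norm metric. Consider three conditions on a function $\Phi:V\to S$.

* **(I1)** $\max\{d(\Phi(z),\Phi(z')):zz'\text{ an edge meeting }V_n\}\to0$ as $n\to\infty$.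
* **(I2)** For each $\varepsilon>0$, $\Phi(V_n)$ is $\varepsilon$-dense in $S$ for all large $n$.
* **(I3)** For each $\varepsilon>0$ there is a finite $H\subset V$ such that every $z\in V$ is joined to a vertex of $H$ by a path on which $\Phi$ stays at distance $<\varepsilon$ from $\Phi(z)$.

(I1) and (I2) make $S$ a remainder of $|G|$. (I3) gives local connectedness, and it is the condition that the sine curve lacks. To see this, let $G$ be a ray cut into blocks, $S=[0,1]$, and suppose (I2) and (I3) hold. Take $H$ for $\varepsilon=1/4$ and $n$ larger than all levels in $H$ with $\Phi(V_n)$ $\frac14$-dense. A path from $z\in V_{n+1}$ to $H$ passes through every vertex of $V_n$, hence through some $u,w$ with $\Phi(u)\le\frac14$ and $\Phi(w)\ge\frac34$. If both values were at distance $<\frac14$ from $\Phi(z)$, they would differ by less than $\frac12$, a contradiction. So no ray satisfies (I2) and (I3) over $[0,1]$.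

**Lemma 4 (cutting).** Let $H$ be as in (I3) for $\varepsilon$, and let $N\ge1$. There is a finite $H'\subset V_{\ge N}$ such that each $z\in V_{\ge N}$ is joined to $H'$ by a path inside $V_{\ge N}$ on which $\Phi$ stays at distance $<\varepsilon$ from $\Phi(z)$.

*Proof.* Put $H'=(H\cap V_{\ge N})\cup V_N$. Follow the path from $z$ to $H$ and stop when it first meets $V_N$, if it does. Levels change by at most $1$ along edges, so a path that never meets $V_N$ stays in $V_{\ge N}$. ∎

**Lemma 5.** Let $\Phi:V\to S$ satisfy (I1)–(I3). Extend $\Phi$ affinely over edges to $\Phi:|G|\to Q$, and put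
$$Y=\{(g,\Phi(g)):g\in|G|\}\cup(\{\infty\}\times S)\subset|G|^+\times Q,\qquad D=\max(D_0,\|\cdot\|),$$
with $D_0$ a metric on $|G|^+$. Then:

(a) $Y$ is compact and metrizable. Identified with $|G|\sqcup S$, it contains $|G|$ with its usual topology as an open dense subspace. If $g\to\infty$ and $z(g)$ is an endpoint of an edge containing $g$, then $\|\Phi(g)-\Phi(z(g))\|\to0$.

(b) For each $\delta>0$, $|G|$ is a finite union of connected sets of $D$-diameter $\le\delta$.

*Proof.* **Part (a).** We check that $Y$ is closed and $|G|$ is dense. The last claim of (a) is (I1), since $\Phi(g)$ lies on the segment between the values at the endpoints. Let points $(g_\nu,\Phi(g_\nu))$ converge. If $g_\nu\to g\in|G|$, the limit is $(g,\Phi(g))$. If $g_\nu\to\infty$, the limit of $\Phi(g_\nu)$ equals that of $\Phi(z(g_\nu))\in S$, so it is in $S$. Hence $Y$ is closed in the compact metrizable space $|G|^+\times Q$. The set $|G|$ is the graph of a continuous function and is the preimage of the open set $|G|\subset|G|^+$, so it is open with its usual topology. For $r\in S$, (I2) gives $z_n\in V_n$ with $\Phi(z_n)\to r$, and $z_n\to\infty$ in $|G|^+$. So $|G|$ is dense.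

**Part (b).** We bundle the short paths given by (I3). Choose $N$ such that the realization $|G|_{\ge N}$ of the full subgraph on $V_{\ge N}$ has $D_0$-diameter $\le\delta$ (a compact subset of $|G|$ meets only finitely many levels) and its edges have $\Phi$-length $\le\delta/8$. By (I3) with $\varepsilon=\delta/8$ and Lemma 4, there is a finite $H'\subset V_{\ge N}$ such that each $z\in V_{\ge N}$ is joined in $V_{\ge N}$ to some $h(z)\in H'$ by a path $P_z$ with $\Phi$ within $\delta/8$ of $\Phi(z)$. For $h\in H'$ let $C_h$ be the union of $\{h\}$, all $P_z$ with $h(z)=h$ (as unions of edges), and all edges of $|G|_{\ge N}$ incident with such $z$. Then $C_h$ is connected. Vertices on such a $P_z$ have $\Phi$-value within $\delta/8+\delta/8=\delta/4$ of $\Phi(h)$. So points on $P_z$ have value within $3\delta/8$ of $\Phi(h)$, and the same holds on the added edges. Hence $C_h$ has $D$-diameter $\le\delta$. The sets $C_h$ cover $|G|_{\ge N}$. The rest of $|G|$ is covered by the finitely many edges with an endpoint of level $<N$, and these split into finitely many arcs of $D$-diameter $\le\delta$. ∎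

**Lemma 6.** Let $X$ be compact with a dense subspace $|G|$. Suppose that for every open cover $\mathcal O$ of $X$, $|G|$ is a finite union of connected sets, each with closure in $X$ contained in a member of $\mathcal O$. Then $X$ is locally connected.

*Proof.* The finitely many closures are connected and cover $\overline{|G|}=X$. Let $x\in U$ with $U$ open. Apply this to $\{U,X\setminus\{x\}\}$ and obtain closed connected sets $K_1,\dots,K_m$ covering $X$. Each $K_i\ni x$ lies in $U$. So $K=\bigcup\{K_i:x\in K_i\}$ is a connected subset of $U$, and it contains the open neighborhood $X\setminus\bigcup\{K_i:x\notin K_i\}$ of $x$. Thus every point of an open set has a connected neighborhood inside that set. So a component of an open set contains a neighborhood of each of its points, and is open. ∎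

**Lemma 7.** Let $X$ be a continuum that contains $|G|$, with its usual topology, as an open dense subspace, and let $R=X\setminus|G|$ be a Suslinian continuum. Then $X$ is Suslinian and separable. Moreover, $X$ is metrizable iff $R$ is, and hereditarily separable iff $R$ is.

*Proof.* **Suslinian.** We show that every non-degenerate subcontinuum $C\not\subset R$ meets a fixed countable set $T\subset|G|$ that is dense in every edge. Pick $c\in C\cap|G|$ and a neighborhood $U$ of $c$ in $|G|$, open in $X$, with compact closure $\overline U\subset|G|$ that is a finite star or an arc inside the union of the edges at one vertex, so small that $C\not\subset U$. By T1 in $C$, applied to $C\cap U$, the component $K$ of $c$ in $\overline{C\cap U}$ contains a point outside $U$. So $K$ is a non-degenerate connected subset of a finite star. It contains the arc of the star between two of its points, since any point strictly between them separates them in the star. So $K$ contains a non-degenerate arc inside an edge and meets $T$. Therefore a disjoint family of non-degenerate subcontinua has at most countably many members not contained in $R$. It has at most countably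 many members contained in $R$, because $R$ is Suslinian.

**Other properties.** $X$ is separable because $|G|$ is dense and separable. A subspace of $X$ is the union of its parts in $|G|$ (second countable) and in $R$, so $X$ is hereditarily separable iff $R$ is. If $R$ is metrizable, countable bases of $|G|$ and of $R$ together form a countable network of $X$, so $X$ is metrizable by T3. If $R$ is not metrizable, neither is $X\supset R$. ∎

**Example (telescope of nerves).** Let $R\subset Q$ be a metrizable continuum, locally connected or not. For $n\ge1$ let $\mathcal W^n$ be a finite cover of $R$ by nonempty open sets of diameter $\le2^{-n}$. Put $V_n=\{n\}\times\mathcal W^n$. Let $(n,W)$ be adjacent to $(n,W')$, and to $(n+1,W'')$, whenever the sets intersect. Let $\Phi(n,W)$ be a point of $W$. Each level is connected because $R$ is, and consecutive levels are joined, so $G$ is a leveled graph. (I1) holds because ends of an edge lie in intersecting sets of diameter $\le2^{-(n-1)}$. (I2) is clear. For (I3), each $W\in\mathcal W^n$, $n\ge 2$, meets some $W'\in\mathcal W^{n-1}$. Stepping from $(n,W)$ to $(n-1,W')$ moves $\Phi$ by at most $2^{-n}+2^{-(n-1)}=3\cdot2^{-n}$.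 Iterating, we reach level $i_0$ after moving less than $\sum_{n>i_0}3\cdot2^{-n}=3\cdot2^{-i_0}$, so $H=\bigcup_{n\le i_0}V_n$ works for $\varepsilon=3\cdot2^{-i_0}$. Let $X=Y$ as in Lemma 5. Given an open cover, take $\delta$ from T5. Closures of sets of diameter $\le\delta$ have diameter $\le\delta$, so Lemmas 5(b) and 6 show that $X$ is locally connected. It is connected because $|G|$ is. With Lemma 7 this proves Theorem 2 for metrizable $R$.

For non-metrizable $R$ there is no sequence of finite covers that is eventually finer than every open cover. So we first write $R$ as a limit of metrizable continua.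

## 4. Suslinian continua as $\omega_1$-limits of metrizable continua along monotone maps

**Lemma 8.** If $X$ is a Suslinian continuum and $l:X\to Y$ is a light surjection onto a metrizable compactum, then $X$ is metrizable.

*Proof.* If $|Y|=1$, then $X$ is connected and totally disconnected, so a point. Let $|Y|>1$, and let $\mathcal B$ be a countable base of $Y$.

**Step 1: countably many open sets.** This step produces candidates for a base. Take $B,B'\in\mathcal B$ with $B\ne\emptyset$ and $\overline B\subset B'\ne Y$. Put $L=l^{-1}(\overline{B'})$ and $L_0=l^{-1}(\overline B)$, and let $q:L\to Z$ be the quotient map onto the space of components of $L$. Let $K$ be a component of $L$ containing some $x_0\in L_0$. The open set $U=l^{-1}(B')\ne X$ contains $x_0$, and $\overline U\subset L$. By T1 the component of $x_0$ in $\overline U$ meets $\overline U\setminus U$, so it is non-degenerate, and it lies in $K$. Hence the components of $L$ meeting $L_0$ are disjoint non-degenerate continua, and there are only countably many. So $Z_0=q(L_0)$ is a countable compact space. By T3 it is metrizable and has only countably many clopen subsets $E$. For such $E$ the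 set $q^{-1}(E)\cap L_0$ is clopen in $L_0\supset l^{-1}(B)$, so $l^{-1}(B)\cap q^{-1}(E)$ is open in $l^{-1}(B)$ and hence in $X$. Over all pairs $(B,B')$ we get countably many open sets.

**Step 2: they form a base.** Let $x\in U$ with $U$ open in $X$, and let $F=l^{-1}(l(x))$. By T2 there is a clopen $P\subset F$ with $x\in P\subset U$. By normality there is an open $W\supset P$ whose closure misses the closed set $(F\setminus P)\cup(X\setminus U)$. Then $x\in W\subset U$, and $\overline W\cap F\subset P\subset W$, so $\partial W\cap F=\emptyset$. Thus $l(x)\notin l(\partial W)$. Choose $B'\in\mathcal B$ with $l(x)\in B'\ne Y$ and $\overline{B'}\cap l(\partial W)=\emptyset$, and then $B\in\mathcal B$ with $l(x)\in B\subset\overline B\subset B'$. With $L,q,Z,Z_0$ as in Step 1, $L$ misses $\partial W$, so $L\cap W$ is clopen in $L$ and is a union of components. So $L\cap W=q^{-1}(E')$ with $E'$ clopen in $Z$. With $E=E'\cap Z_0$ we get $x\in l^{-1}(B)\cap q^{-1}(E)\subset L\cap W\subset U$. So $X$ has a countable base and is metrizable. ∎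

**Lemma 9.** Every Suslinian continuum $R$ is the limit of a continuous inverse system $(R_\alpha,p^\beta_\alpha)_{\alpha\le\beta<\omega_1}$ of metrizable continua and surjections, with $R_0$ a point and each $p^{\alpha+1}_\alpha$ monotone.

*Proof.* **Step 1: construction.** We build monotone surjections $m_\alpha:R\to R_\alpha$ with $R_\alpha$ metrizable, starting with $R_0$ a point. Given $m_\alpha$, its non-degenerate fibres are disjoint non-degenerate continua, so there are at most countably many: $F_0,F_1,\dots$. Pick $f_i:R\to[0,1]$ non-constant on $F_i$, and factor
$$(m_\alpha,(f_i)_i)=l\circ m_{\alpha+1},\qquad m_{\alpha+1}:R\to R_{\alpha+1},$$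
with $m_{\alpha+1}$ monotone and $l$ light. A monotone image of a Suslinian continuum is Suslinian: preimages of disjoint non-degenerate subcontinua are again disjoint non-degenerate subcontinua. So $R_{\alpha+1}$ is metrizable by Lemma 8, applied to $l$ onto its image. The first coordinate of $l$ is a map $p^{\alpha+1}_\alpha$ with $m_\alpha=p^{\alpha+1}_\alpha m_{\alpha+1}$. It is monotone because $(p^{\alpha+1}_\alpha)^{-1}(x)=m_{\alpha+1}(m_\alpha^{-1}(x))$.

At a limit $\lambda\le\omega_1$ let $R_\lambda=\varprojlim_{\alpha<\lambda}R_\alpha$ with induced map $m_\lambda$. It is onto by compactness, and its fibres are intersections of decreasing continua, hence connected (T6). For $\lambda<\omega_1$ the space $R_\lambda$ is metrizable. All $p^\beta_\alpha$ are onto, because $p^\beta_\alpha m_\beta=m_\alpha$ is.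

**Step 2: $m_{\omega_1}$ is injective.** This identifies $R$ with $\varprojlim_{\alpha<\omega_1}R_\alpha$. If it is not injective, some $r\in R$ has all sets $F_\alpha:=m_\alpha^{-1}(m_\alpha(r))$, $\alpha<\omega_1$, non-degenerate. Then $F_{\alpha+1}\subsetneq F_\alpha$, since $m_{\alpha+1}$ is non-constant on $F_\alpha$. So the open sets $R\setminus F_\alpha$ strictly increase along $\omega_1$. By Fact 1, $R$ is perfectly normal, so their union is an $F_\sigma$ in a compact space, hence $\sigma$-compact and Lindelöf. So it is covered by countably many of the sets, hence equals $R\setminus F_\alpha$ for some $\alpha<\omega_1$, a contradiction. ∎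

For the rest of the notes fix such a system for the given $R$, embed each $R_\alpha$ in $Q$, and let $d_\alpha$ be the norm metric on $R_\alpha$.

## 5. One countable graph for $\omega_1$ stages

The natural plan is to find a leveled graph $G$ and functions $\Phi^\alpha:V\to R_\alpha$ satisfying (I1)–(I3), with $d_\alpha(p^\beta_\alpha\Phi^\beta(z),\Phi^\alpha(z))\to0$ as the level of $z$ tends to infinity. Then the compacta $X_\alpha=|G|\sqcup R_\alpha$ of Lemma 5 form an inverse system with bonding maps equal to the identity on $|G|$ and to $p^\beta_\alpha$ on $R_\beta$. Its limit is $|G|\sqcup R$.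

The first thing to try is recursion on $\alpha$: given $G$ and $\Phi^\alpha$, choose $\Phi^{\alpha+1}$. This stops at the first step. A ray cut into blocks satisfies (I1)–(I3) over the one-point space $R_0$ (with $H=V_1$), but by Section 3 it admits no $\Phi^1$ with (I2), (I3) when $R_1=[0,1]$. Nor can we refine $G$ at each stage: infinitely many refinements of one level $V_n$ may leave it infinite, and the identity maps on $|G|$ require one graph for all $\omega_1$ stages.

We get past this point with three ideas.

*All refinements at once.* For each $n$ there are only finitely many towers of graph refinements of height $\le n$ using graphs on at most $n$ points. Let $V_n$ be the set of families of vertices compatible with all of them simultaneously. Stage $\alpha$ then does not change the graph. It merely *selects* a tower $t_n(\alpha)$ at each level $n$ and reads off one coordinate. Vertical edges are fixed in advance too, by "marks" to which every tower assigns positions. A stage uses only a vanishing fraction of the bound $n$, so there is always room for one more refinement.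

*Labels carried along clusters.* To pass from $R_\alpha$ to $R_{\alpha+1}$ through a monotone map $p$, replace a vertex $v$ by pairs $(v,W)$, where $W$ runs through members of a finite cover of $R_{\alpha+1}$ meeting a fibre $p^{-1}(x)$ with $x$ near $\Phi^\alpha(v)$. Connectedness of the fibre makes the set of pairs over $v$ connected. The delicate point is (I3). We want to follow a path of the old graph while keeping the label $W$, but $W$ may meet $p^{-1}(x)$ and miss $p^{-1}(x')$ for $x'$ arbitrarily near $x$. For instance, let $p$ be the first projection of the sine curve $S$ to $[0,1]$, which is monotone. A small $W$ around $(0,1)$ meets $p^{-1}(0)$ and misses $p^{-1}(x)$ whenever $\sin(1/x)=-1$. The remedy is to let all vertices along the paths leading to one $h\in H$ share *one* point $x_h$, so that $W$ is available on the whole cluster of these paths.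

*Eventual coherence.* We require $t_n(\alpha)\le t_n(\beta)$ only for large $n$. A limit $\beta<\omega_1$ has countable cofinality, so one can diagonalize.

## 6. The tree of finite refinements and the graph $G$

**Definition (strict epimorphism).** A map $\pi:A\to B$ of finite graphs is a *strict epimorphism* if
(i) $a\sim a'$ implies $\pi a\sim\pi a'$;
(ii) if $b\sim b'$, there are $a\sim a'$ with $\pi a=b$, $\pi a'=b'$ (so $\pi$ is onto, by reflexivity);
(iii) each $\pi^{-1}(b)$ is connected.

For example, the path $1\,2\,3\,4$ maps onto the edge $1\,2$ by $1,2\mapsto1$ and $3,4\mapsto2$. The map of the path $1\,2\,3$ onto the edge with $1,3\mapsto1$ and $2\mapsto2$ is not strict, since the fibre $\{1,3\}$ is disconnected.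

By (ii) and (iii), preimages of connected sets are connected: for $b\sim b'$ the connected fibres over $b$ and $b'$ are joined by an edge. Hence compositions of strict epimorphisms are strict epimorphisms: (i) and (ii) compose, and a fibre of the composition is the preimage of a connected fibre.

**Definition (marks and towers).** For $n\ge1$ let $J_n=\{(n,1),\dots,(n,n)\}$, $J_0=\emptyset$, and $K_n=J_{n-1}\cup J_n$. The elements are called *marks*. Let $\Theta_n$ be the finite set of all sequences
$$t=\big((A_0,\mu_0),\pi_1,(A_1,\mu_1),\dots,\pi_k,(A_k,\mu_k)\big),\qquad 0\le k\le n,$$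
where $A_i$ is a connected graph on a set $\{1,\dots,m_i\}$ with $m_i\le n$, $m_0=1$, $\mu_i:K_n\to A_i$ is a function, $\pi_i:A_i\to A_{i-1}$ is a strict epimorphism, and $\pi_i\mu_i=\mu_{i-1}$. Order $\Theta_n$ by initial segments. The *root* is the unique sequence with $k=0$. Put $\ell(t)=k$, $A_t=A_k$, $\mu_t=\mu_k$. For $s\le t$ let $\pi^t_s:A_t\to A_s$ be the composition, so $\pi^t_s\mu_t=\mu_s$. Let $t^-$ be the predecessor of a non-root $t$.

**Definition (the graph $G$).** $V_n$ is the set of all $z\in\prod_{t\in\Theta_n}A_t$ with $\pi^t_{t^-}(z_t)=z_{t^-}$ for all non-root $t$, and $z\sim z'$ iff $z_t\sim z_t'$ for all $t$. This graph is called $G_n$. For $\kappa\in K_n$ put $M_n(\kappa)=(\mu_t(\kappa))_{t\in\Theta_n}$. This lies in $V_n$ because $\pi^t_{t^-}\mu_t=\mu_{t^-}$. $G$ is the graph on $V=\bigsqcup_{n\ge1}V_n$ whose edges are those of the $G_n$ together with the *vertical* edges $M_n(\kappa)M_{n+1}(\kappa)$ for $\kappa\in J_n$, $n\ge1$. (Note that $J_n\subset K_n\cap K_{n+1}$.)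

*Small levels.* For $n=1$ all $A_t$ are points, so $|V_1|=1$. For $n=2$ the possible $A_i$ are a point and an edge on $\{1,2\}$, and there are $3$ marks, so $2^3=8$ functions $K_2\to\{1,2\}$. Above the root sit the point and $8$ marked edges. Above that point sit again a point and $8$ marked edges. Above a marked edge only isomorphic copies are possible, whose coordinates are determined. So $z\in V_2$ amounts to $16$ free choices in $\{1,2\}$, and $G_2$ is the complete graph on $2^{16}$ vertices. It is joined to $V_1$ by one vertical edge.

**Lemma 10.** For each $t\in\Theta_n$ the map $G_n\to A_t$, $z\mapsto z_t$, is a strict epimorphism. In particular $G_n$ is connected.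

*Proof.* We add coordinates one at a time. Enumerate $\Theta_n=\{t^0,\dots,t^M\}$ so that $t^0,\dots,t^k$ are the initial segments of $t$ in order (so $t^k=t$) and every non-root element comes after its predecessor. Let $G^i$ be the graph of compatible families on $\{t^0,\dots,t^i\}$, with coordinatewise adjacency. A compatible family on $t^0,\dots,t^k$ is determined by its last coordinate, which is arbitrary, and adjacency is preserved downward by (i). So $G^k\to A_t$ is an isomorphism.

For $i\ge k$ the restriction $G^{i+1}\to G^i$ is a strict epimorphism. (i) is clear. Let $s=(t^{i+1})^-$ and $\pi=\pi^{t^{i+1}}_s$. The fibre over $z$ is a copy of $\pi^{-1}(z_s)$, hence connected. If $z\sim z'$ in $G^i$, then $z_s\sim z'_s$ lifts to $b\sim b'$ in $A_{t^{i+1}}$ with $\pi b=z_s$, $\pi b'=z_s'$, and $(z,b)\sim(z',b')$. Composing these maps from $G^M=G_n$ to $G^k\cong A_t$ gives the first claim. For the last claim take $t$ to be the root: $G_n$ is the fibre over the single point. ∎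

Each $G_n$ is finite, nonempty and connected, and consecutive levels are joined by vertical edges. So $G$ is a leveled graph in the sense of Section 3.

## 7. Branches $t_n(\alpha)$ and the invariants of the recursion

**Proposition 11.** There are $t_n(\alpha)\in\Theta_n$ and functions $\varphi^\alpha_n:A_{t_n(\alpha)}\to R_\alpha$ ($\alpha<\omega_1$, $n\ge1$) such that, with $\Phi^\alpha(z):=\varphi^\alpha_n(z_{t_n(\alpha)})$ for $z\in V_n$, the following hold.

* **(I1)–(I3)** $\Phi^\alpha:V\to R_\alpha$ satisfies (I1), (I2), (I3) of Section 3, with $S=R_\alpha$ and $d=d_\alpha$.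
* **(I4)** $|A_{t_n(\alpha)}|/n\to0$, $n-\ell(t_n(\alpha))\to\infty$, and $m_n(\alpha)\to\infty$ as $n\to\infty$. Here
$$E_n(\alpha)=\{(\mu_{t_n(\alpha)}(\kappa),\mu_{t_{n+1}(\alpha)}(\kappa)):\kappa\in J_n\},$$
and $m_n(\alpha)$ is the minimum over $e\in E_n(\alpha)$ of the number of $\kappa\in J_n$ inducing $e$.
* **(I5)** For $\alpha<\beta$: $t_n(\alpha)\le t_n(\beta)$ for all large $n$, and $\max_{z\in V_n}d_\alpha(p^\beta_\alpha\Phi^\beta(z),\Phi^\alpha(z))\to0$ as $n\to\infty$.

(I4) is the reserve that the next stage spends: graph size, tower height, and marks per vertical edge.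

**The quotient graph $\Gamma(\alpha)$.** This graph is what stage $\alpha$ sees of $G$. Its vertices are $(n,a)$ with $a\in A_{t_n(\alpha)}$. Its edges are the in-level ones ($a\sim a'$) and the vertical ones $(n,a)(n+1,a')$ with $(a,a')\in E_n(\alpha)$. Let $\gamma:V\to\Gamma(\alpha)$, $\gamma(z)=(n,z_{t_n(\alpha)})$ for $z\in V_n$. By Lemma 10, $\gamma$ is onto and has connected fibres. It maps edges to edges or vertices: a vertical edge $M_n(\kappa)M_{n+1}(\kappa)$ goes to the edge given by the pair in $E_n(\alpha)$ induced by $\kappa$. Every edge of $\Gamma(\alpha)$ is the image of an edge of $G$, in-level ones by (ii), vertical ones by the definition of $E_n(\alpha)$.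

**Lifting paths.** If $v_0,\dots,v_l$ is a path in $\Gamma(\alpha)$ and $\gamma(z)=v_0$, there is a path in $G$ from $z$ whose $\gamma$-image runs through $v_0,\dots,v_l$ in this order. Indeed, the fibres are connected and each edge $v_iv_{i+1}$ is the image of an edge of $G$. So we move inside $\gamma^{-1}(v_i)$ to an endpoint of that edge, and then cross.

Put $\varphi^\alpha(n,a)=\varphi^\alpha_n(a)$, so that $\Phi^\alpha=\varphi^\alpha\circ\gamma$. Since $\gamma$ has finite fibres, (I1)–(I3) for $G,\Phi^\alpha$ are equivalent to the same statements for $\Gamma(\alpha),\varphi^\alpha$. For (I1), edges of $\Gamma(\alpha)$ are images of edges of $G$, and edges collapsed by $\gamma$ have length $0$. For (I2), $\Phi^\alpha(V_n)=\varphi^\alpha_n(A_{t_n(\alpha)})$. For (I3), project paths and $H$ in one direction; lift paths and take $\gamma^{-1}(H)$ in the other. $\Gamma(\alpha)$ has finite levels, and levels change by at most $1$ along edges, so Lemma 4 applies to it as well.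

**Base of the recursion.** $R_0$ is a point; let $t_n(0)$ be the root. Then $E_n(0)$ is a single pair and $m_n(0)=|J_n|=n$. (I3) holds with $H=V_1$, since $G$ is connected. The rest is clear.

## 8. The successor step: labels over a monotone map

Let $\beta=\alpha+1$, with everything constructed up to $\alpha$. Put $p=p^\beta_\alpha$ (monotone and onto), $A_n=A_{t_n(\alpha)}$, $\Gamma=\Gamma(\alpha)$, $\varphi=\varphi^\alpha:\Gamma\to R_\alpha$. Let $\Gamma_{\ge N}$ be the part of levels $\ge N$, and let $B(q,\lambda)$ denote open balls in $R_\alpha$. For $i\ge0$ fix a finite cover $\mathcal W^i$ of $R_\beta$ by nonempty open sets of diameter $\le2^{-i}$. Put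
$$s_i=\sum_{j\le i+2}|\mathcal W^j|,\qquad \mathcal W^i_x=\{W\in\mathcal W^i:W\cap p^{-1}(x)\ne\emptyset\}\quad(x\in R_\alpha).$$

**Step 1: scales and thresholds.** This step chooses how fine to work at which levels. Let $\lambda_{-1}=1$ and $N_{-1}=1$. For $i=0,1,2,\dots$ choose successively:

(a) for each $x\in R_\alpha$, an open $O^i_x\ni x$ with $\operatorname{diam}O^i_x<\lambda_{i-1}/2$, $\operatorname{diam}O^i_x\le2^{-i}$ and $p^{-1}(O^i_x)\subset\bigcup\mathcal W^i_x$ (possible by T4, since $p^{-1}(x)\subset\bigcup\mathcal W^i_x$);

(b) $0<\lambda_i\le\lambda_{i-1}$ such that every ball $B(q,\lambda_i)$, $q\in R_\alpha$, lies in some $O^i_x$ (T5);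

(c) a finite $H^i\subset\Gamma_{\ge N_{i-1}}$ such that every $v\in\Gamma_{\ge N_{i-1}}$ is joined to $H^i$ by a path in $\Gamma_{\ge N_{i-1}}$ on which $\varphi$ stays at distance $<\lambda_i/4$ from $\varphi(v)$ ((I3) and Lemma 4), and for each $h\in H^i$ a point $x^i_h\in R_\alpha$ with $B(\varphi(h),\lambda_i)\subset O^i_{x^i_h}$;

(d) $N_i>N_{i-1}$, larger than all levels of elements of $H^i$ and (if $i\ge2$) of the clusters $C^{i-2}_h$ defined in Step 2, which depend only on choices up to $N_{i-1}$, and such that for all $n\ge N_i$: edges of $\Gamma$ meeting level $n$ have $\varphi$-length $<\lambda_i/4$; $\varphi^\alpha_n(A_n)$ is $\lambda_i/4$-dense in $R_\alpha$; $(i+1)s_i|A_n|\le n$; $n-\ell(t_n(\alpha))\ge i+1$; $m_n(\alpha)\ge(i+1)s_i^2$. All this is possible by (I1), (I2), (I4) for $\alpha$.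

**Step 2: clusters.** We bundle the paths that lead to a common $h$. *Block* $i$ ($i\ge0$) is the set of vertices of $\Gamma$ with level in $[N_i,N_{i+1})$. For $v$ in block $i$ choose by (c) a path $P_v$ in $\Gamma_{\ge N_{i-1}}$ from $v$ to some $h(v)\in H^i$. For $h\in H^i$ put
$$C^i_h=\{h\}\cup\bigcup\{P_v:v\text{ in block }i,\ h(v)=h\}.$$
This *cluster* is finite and connected. If $c\in P_v$ with $h(v)=h$, then $\varphi(c)$ and $\varphi(h)$ are both at distance $<\lambda_i/4$ from $\varphi(v)$. So $d_\alpha(\varphi(c),\varphi(h))<\lambda_i/2$, and therefore
$$B(\varphi(c),\lambda_i/2)\subset B(\varphi(h),\lambda_i)\subset O^i_{x^i_h}\qquad(c\in C^i_h).\tag{1}$$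
By (c), and by (d) for $i+2$, $C^i_h$ lies in levels $[N_{i-1},N_{i+2})$.

**Step 3: labels.** We attach to each vertex the labels of all clusters through it. For a vertex $v$ of level $\ge N_0$ put
$$I_v=\{(i,x^i_h):h\in H^i,\ v\in C^i_h\},\qquad F_v=\{(i,W):W\in\mathcal W^i_x\text{ for some }(i,x)\in I_v\}.$$
Let $v$ be in block $j$. Then $I_v$ contains a pair with first entry $j$, since $v\in C^j_{h(v)}$. If $v\in C^i_h$, then $[N_j,N_{j+1})$ meets $[N_{i-1},N_{i+2})$, so $i\in\{j-1,j,j+1\}$. Hence $|F_v|\le s_j$. If $v$ is in block $j+1$, the first entries lie in $\{j,j+1,j+2\}$, so again $|F_v|\le s_j$.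

**Step 4: the refined graphs.** For $n<N_0$ let $t_n(\beta)$ be the root and $\varphi^\beta_n$ arbitrary. For $n\ge N_0$ let
$$B_n=\{(a,i,W):a\in A_n,\ (i,W)\in F_{(n,a)}\},\qquad \pi(a,i,W)=a,$$
with $(a,i,W)\sim(a',i',W')$ iff $a\sim a'$ and $W\cap W'\ne\emptyset$. We show that $\pi:B_n\to A_n$ is a strict epimorphism. Here (i) is clear.

*(iii).* Let $v=(n,a)$. For $(i,x)\in I_v$ the open sets in $\mathcal W^i_x$ each meet, and together cover, the set $p^{-1}(x)$, which is connected because $p$ is monotone. So the intersection graph of $\mathcal W^i_x$ is connected: if $\mathcal W^i_x$ split into two nonempty subfamilies with no intersections between them, their unions would separate $p^{-1}(x)$. Now let $(i,x),(i',x')\in I_v$ and take $y\in p^{-1}(\varphi(v))$. By (1), $\varphi(v)\in O^i_x\cap O^{i'}_{x'}$. So by (a), $y$ lies in some $W\in\mathcal W^i_x$ and some $W'\in\mathcal W^{i'}_{x'}$, and $(a,i,W)\sim(a,i',W')$. Hence the fibre over $a$ is connected. It is nonempty because $I_v\neq\emptyset$.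

*(ii).* Let $a\sim a'$, $v=(n,a)$, $v'=(n,a')$, $n\in[N_j,N_{j+1})$. Take $(j,x)\in I_v$, $(j,x')\in I_{v'}$ and $y\in p^{-1}(\varphi(v'))$. Since $d_\alpha(\varphi(v),\varphi(v'))<\lambda_j/4$, (1) gives $\varphi(v')\in O^j_x\cap O^j_{x'}$. So $y\in W\cap W'$ with $W\in\mathcal W^j_x$, $W'\in\mathcal W^j_{x'}$, and $(a,j,W)\sim(a',j,W')$.

Since $A_n$ is connected, so is $B_n$.

**Step 5: marks.** We distribute the marks over a vertical edge of $\Gamma$ so that every possible label change along it occurs, and often. Let $n\in[N_j,N_{j+1})$ with $j\ge0$, $(a,a')\in E_n(\alpha)$, $v=(n,a)$, $v'=(n+1,a')$, and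
$$\mathcal L=\{((i,W),(i',W'))\in F_v\times F_{v'}:W\cap W'\ne\emptyset\}.$$
By Step 3, $|\mathcal L|\le s_j^2$, since $v'$ is in block $j$ or $j+1$. Also $\mathcal L\ne\emptyset$. If $n+1<N_{j+1}$, argue as in (ii) of Step 4. If $n+1=N_{j+1}$, take $(j,x)\in I_v$ and $(j+1,x')\in I_{v'}$. The edge meets level $N_{j+1}$, so $d_\alpha(\varphi(v),\varphi(v'))<\lambda_{j+1}/4\le\lambda_j/4$. By (1), $\varphi(v')\in O^j_x\cap O^{j+1}_{x'}$, and any $y\in p^{-1}(\varphi(v'))$ lies in some $W\in\mathcal W^j_x$ and some $W'\in\mathcal W^{j+1}_{x'}$. These give an element of $\mathcal L$.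

At least $m_n(\alpha)\ge(j+1)s_j^2$ marks $\kappa\in J_n$ induce $(a,a')$, and each $\kappa\in J_n$ induces exactly one pair. Map the marks inducing $(a,a')$ onto $\mathcal L$ so that each element of $\mathcal L$ is hit at least $j+1$ times. If $\kappa\mapsto((i,W),(i',W'))$, let its mark in $B_n$ be $(a,i,W)$ and its mark in $B_{n+1}$ be $(a',i',W')$. For $\kappa\in J_{N_0-1}$ let the mark in $B_{N_0}$ be any lift of $\mu_{t_{N_0}(\alpha)}(\kappa)$. Doing this for all $n\ge N_0$ and all pairs defines $\mu:K_n\to B_n$ with $\pi\mu=\mu_{t_n(\alpha)}$ for every $n\ge N_0$.

**Step 6: the towers $t_n(\beta)$ and the maps $\varphi^\beta_n$.** We check that the new tower fits the size bounds. Let $n\in[N_j,N_{j+1})$. By Step 3 and (d), $|B_n|\le s_j|A_n|\le n/(j+1)$ and $\ell(t_n(\alpha))+1\le n-j$. Identify $B_n$ with $\{1,\dots,|B_n|\}$ by a bijection and put $t_n(\beta)=t_n(\alpha)^\frown(\pi,(B_n,\mu))$. This belongs to $\Theta_n$. By Step 5,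
$$E_n(\beta)=\{((a,i,W),(a',i',W'))\in B_n\times B_{n+1}:(a,a')\in E_n(\alpha),\ W\cap W'\ne\emptyset\},\qquad m_n(\beta)\ge j+1.\tag{2}$$
Let $\varphi^\beta_n(a,i,W)$ be some point of $W\cap p^{-1}(x)$, where $(i,x)\in I_{(n,a)}$ and $W\in\mathcal W^i_x$. Note that $z_{t_n(\beta)}=(a,i,W)$ implies $z_{t_n(\alpha)}=a$.

**Step 7: (I4), (I1), (I2), (I5).** These follow from the diameters. Let $n\in[N_j,N_{j+1})$. The indices $i$ occurring at level $n$ are $\ge j-1$.

(I4): $|B_n|/n\le1/(j+1)$, $n-\ell(t_n(\beta))\ge j$ and $m_n(\beta)\ge j+1$ by Step 6.

(I1): work in $\Gamma(\beta)$, and let an edge meet level $n$, where $n-1\ge N_0$. Its ends have levels $\ge n-1$, so the indices involved are $\ge j-2$. By the definition of $\sim$, respectively (2), the $\varphi^\beta$-values of the ends lie in sets $W,W'$ with $W\cap W'\ne\emptyset$ and diameters $\le2^{-(j-2)}$. So their distance is $\le2\cdot2^{-(j-2)}$.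

(I2): given $r\in R_\beta$, choose by (d) $a\in A_n$ with $d_\alpha(\varphi^\alpha_n(a),p(r))<\lambda_j/2$, and $(j,x)\in I_{(n,a)}$. By (1), $p(r)\in O^j_x$. So $r\in W$ for some $W\in\mathcal W^j_x$, and $d_\beta(\varphi^\beta_n(a,j,W),r)\le2^{-j}$.

(I5): for the pair $(\alpha,\beta)$, $t_n(\alpha)\le t_n(\beta)$ for $n\ge N_0$. The point $p\varphi^\beta_n(a,i,W)=x$ lies in $O^i_x$, and so does $\varphi(n,a)$ by (1). So their distance is $\le2^{-i}\le2^{-(j-1)}$. For $\gamma<\alpha$ we have $t_n(\gamma)\le t_n(\alpha)\le t_n(\beta)$ for large $n$, and
$$d_\gamma(p^\beta_\gamma\Phi^\beta(z),\Phi^\gamma(z))\le d_\gamma\big(p^\alpha_\gamma(p\,\Phi^\beta(z)),p^\alpha_\gamma\Phi^\alpha(z)\big)+d_\gamma(p^\alpha_\gamma\Phi^\alpha(z),\Phi^\gamma(z))$$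
tends to $0$ uniformly in $z\in V_n$, by the pair $(\alpha,\beta)$, uniform continuity of $p^\alpha_\gamma$, and (I5) for $(\gamma,\alpha)$.

**Step 8: (I3).** Here the clusters pay off. We lower the index of a vertex of $\Gamma(\beta)$ one unit at a time, moving little. By Section 7 it suffices to treat $\Gamma(\beta)$. Write its vertices of level $\ge N_0$ as $(c,i,W)$ with $c\in\Gamma_{\ge N_0}$ and $(i,W)\in F_c$, and call $i$ the *index*.

Let $u=(c,i,W)$ with $i\ge1$. Choose $h\in H^i$ with $c\in C^i_h$ and $W\in\mathcal W^i_{x_h}$, where $x_h=x^i_h$. Since $C^i_h\subset\Gamma_{\ge N_{i-1}}\subset\Gamma_{\ge N_0}$ and $(i,x_h)\in I_{c'}$ for all $c'\in C^i_h$, all $(c',i,W)$ with $c'\in C^i_h$ are vertices of $\Gamma(\beta)$. If $c',c''\in C^i_h$ are adjacent in $\Gamma$, then $(c',i,W)$ and $(c'',i,W)$ are adjacent in $\Gamma(\beta)$, by the definition of $\sim$ or by (2), because $W\cap W\ne\emptyset$. As $C^i_h$ is connected, $u$ is joined to $(h,i,W)$ by a path with $\varphi^\beta$-values in $W$.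

The level of $h$ lies in $[N_{i-1},N_i)$, so $h$ is in block $i-1$ and some $(i-1,x')\in I_h$. Both $x_h$ and $\varphi(h)$ lie in $O^i_{x_h}$, so $d_\alpha(x_h,\varphi(h))<\lambda_{i-1}/2$ by (a). Hence $x_h\in O^{i-1}_{x'}$ by (1) for index $i-1$. Since $W\in\mathcal W^i_{x_h}$, there is $y\in W\cap p^{-1}(x_h)$, and by (a) $y$ lies in some $W'\in\mathcal W^{i-1}_{x'}$. Thus $(h,i-1,W')$ is a vertex of $\Gamma(\beta)$, adjacent to $(h,i,W)$ because $y\in W\cap W'$.

So $u$ is joined to a vertex of index $i-1$ by a path with $\varphi^\beta$-values in $W\cup W'$, hence within $2^{-i}+2^{-(i-1)}=3\cdot2^{-i}$ of $\varphi^\beta(u)$. Iterating, for $i_0\ge0$ every vertex of index $>i_0$ is joined to a vertex of index $i_0$ by a path staying within $\sum_{i>i_0}3\cdot2^{-i}=3\cdot2^{-i_0}$ of its start. Only finitely many vertices have index $\le i_0$ (the clusters are finite) or level $<N_0$. These form the required finite set. As $i_0$ is arbitrary, (I3) holds, and the successor step is complete.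

## 9. The limit step: diagonalizing along a cofinal sequence

Let $\beta<\omega_1$ be a limit, and let $\alpha_1<\alpha_2<\cdots$ be cofinal in $\beta$.

**Step 1: stages $\alpha_k$ control $R_\beta$ up to small errors.** Let $\theta_k$ be the maximal diameter of a fibre of $p^\beta_{\alpha_k}$. Then $\theta_k\to0$. Otherwise, for some $\varepsilon>0$ and infinitely many $k$ there are $s_k,s_k'$ in one fibre of $p^\beta_{\alpha_k}$ with $d_\beta(s_k,s_k')\ge\varepsilon$. A limit pair $s\ne s'$ satisfies $p^\beta_{\alpha_l}s=p^\beta_{\alpha_l}s'$ for all $l$, which is absurd because $R_\beta=\varprojlim R_{\alpha_k}$. Moreover there is $\eta_k\in(0,1/k]$ with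
$$d_{\alpha_k}(p^\beta_{\alpha_k}s,p^\beta_{\alpha_k}s')\le\eta_k\ \Longrightarrow\ d_\beta(s,s')\le c_k:=\theta_k+1/k.\tag{3}$$
Otherwise there would be pairs at distance $>c_k$ whose images come arbitrarily close. A limit pair would lie in one fibre at distance $\ge c_k>\theta_k$. Note that $c_k\to0$.

**Step 2: the diagonal choice.** By (I1), (I2), (I4), (I5) below $\beta$ choose $2\le n_1<n_2<\cdots$ such that for all $n\ge n_k-1$: edges of $G$ meeting $V_n$ have $\Phi^{\alpha_k}$-length $\le\eta_k/2$; $\Phi^{\alpha_k}(V_n)$ is $\eta_k$-dense; $k|A_{t_n(\alpha_k)}|\le n$, $n-\ell(t_n(\alpha_k))\ge k$, $m_n(\alpha_k)\ge k$; and for all $l<k$: $t_n(\alpha_l)\le t_n(\alpha_k)$ and $d_{\alpha_l}(p^{\alpha_k}_{\alpha_l}\Phi^{\alpha_k}(z),\Phi^{\alpha_l}(z))\le\min(\eta_l/4,1/k)$ for $z\in V_n$.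

For $n_k\le n<n_{k+1}$ put $t_n(\beta)=t_n(\alpha_k)$, and let $\varphi^\beta_n(a)$ be any point of $(p^\beta_{\alpha_k})^{-1}(\varphi^{\alpha_k}_n(a))$. For $n<n_1$ use the root and an arbitrary value. If $z\in V_n$ with $n_k\le n<n_{k+1}$ and $k\ge l$, then $p^\beta_{\alpha_l}\Phi^\beta(z)=p^{\alpha_k}_{\alpha_l}\Phi^{\alpha_k}(z)$. Hence for $z\in V_n$, $n\ge n_l$,
$$d_{\alpha_l}(p^\beta_{\alpha_l}\Phi^\beta(z),\Phi^{\alpha_l}(z))\le\eta_l/4,\tag{4}$$
and the left side is $\le1/k$ if $n_k\le n<n_{k+1}$ with $k>l$, and is $0$ if $n_l\le n<n_{l+1}$.

**Step 3: verification.** We check the five invariants for $\beta$.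

(I1): let $zz'$ be an edge with lower level in $[n_k,n_{k+1})$. By (4) with $l=k$, the $d_{\alpha_k}$-distance of $p^\beta_{\alpha_k}\Phi^\beta(z)$ and $p^\beta_{\alpha_k}\Phi^\beta(z')$ is at most $\eta_k/4+\eta_k/2+\eta_k/4=\eta_k$. So $d_\beta(\Phi^\beta(z),\Phi^\beta(z'))\le c_k$ by (3).

(I2): for $n_k\le n<n_{k+1}$ and $r\in R_\beta$ pick $z\in V_n$ with $d_{\alpha_k}(\Phi^{\alpha_k}(z),p^\beta_{\alpha_k}r)\le\eta_k$. Here $\Phi^{\alpha_k}(z)=p^\beta_{\alpha_k}\Phi^\beta(z)$, so $d_\beta(\Phi^\beta(z),r)\le c_k$ by (3).

(I3): given $\varepsilon>0$, let $c_k<\varepsilon$. By (I3) for $\alpha_k$ with $\eta_k/4$ and Lemma 4 with $N=n_k$, there is a finite $H'\subset V_{\ge n_k}$ such that each $z\in V_{\ge n_k}$ is joined to $H'$ inside $V_{\ge n_k}$ by a path with $\Phi^{\alpha_k}$ within $\eta_k/4$ of $\Phi^{\alpha_k}(z)$. By (4) with $l=k$, on this path $p^\beta_{\alpha_k}\Phi^\beta$ stays within $3\eta_k/4$ of $p^\beta_{\alpha_k}\Phi^\beta(z)$. So $\Phi^\beta$ stays within $c_k<\varepsilon$ of $\Phi^\beta(z)$ by (3). Add the finitely many vertices of level $<n_k$ to $H'$.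

(I4): the first two claims are clear from the choice of $n_k$. If $n,n+1\in[n_k,n_{k+1})$, then $m_n(\beta)=m_n(\alpha_k)\ge k$. Let $n=n_{k+1}-1$, so $n\ge n_k$. Then $t_n(\beta)=t_n(\alpha_k)\le t_n(\alpha_{k+1})$ and $t_{n+1}(\beta)=t_{n+1}(\alpha_{k+1})$. Hence $\mu_{t_n(\beta)}=\pi\mu_{t_n(\alpha_{k+1})}$ with $\pi=\pi^{t_n(\alpha_{k+1})}_{t_n(\alpha_k)}$. So marks inducing the same pair of $E_n(\alpha_{k+1})$ induce the same pair of $E_n(\beta)$, and $m_n(\beta)\ge m_n(\alpha_{k+1})\ge k+1$. (This is why the conditions were imposed already from $n_k-1$ on, and where $t_n(\alpha)\le t_n(\beta)$ is needed.)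

(I5): for $\gamma=\alpha_l$ this follows from the choice of the $n_k$ and from (4) with its supplement. For general $\gamma<\beta$ take $\alpha_l\ge\gamma$, and use (I5) for $(\gamma,\alpha_l)$ (trivial if $\gamma=\alpha_l$) and uniform continuity of $p^{\alpha_l}_\gamma$, as in Section 8, Step 7.

This proves Proposition 11. ∎

## 10. The limit continuum $X=|G|\cup R$

We now prove Theorem 2. Let $G$ be the graph of Section 6 and $\Phi^\alpha$ the functions of Proposition 11.

**Step 1: the stages $X_\alpha$ and their bonding maps.** This step sets up the inverse system. Apply Lemma 5 to $\Phi^\alpha:V\to R_\alpha$ and call the resulting metrizable compactum $X_\alpha=|G|\sqcup R_\alpha$. In it $|G|$ is open and dense, with its usual topology. For $\alpha\le\beta$ let $q^\beta_\alpha:X_\beta\to X_\alpha$ be the identity on $|G|$ and $p^\beta_\alpha$ on $R_\beta$. It is onto and compatible with composition. For continuity at points of $R_\beta$, it remains to consider $g_\nu\in|G|$ with $g_\nu\to\infty$ and $\Phi^\beta(g_\nu)\to s\in R_\beta$. By Lemma 5(a), $\Phi^\beta(z(g_\nu))\to s$. So $p^\beta_\alpha\Phi^\beta(z(g_\nu))\to p^\beta_\alpha(s)$, and by (I5)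 $\Phi^\alpha(z(g_\nu))\to p^\beta_\alpha(s)$. By Lemma 5(a) again, $\Phi^\alpha(g_\nu)\to p^\beta_\alpha(s)$. So $q^\beta_\alpha(g_\nu)\to p^\beta_\alpha(s)$ in $X_\alpha$.

**Step 2: the limit.** Here $R$ becomes the remainder. Put
$$X=\varprojlim_{\alpha<\omega_1}X_\alpha=|G|\sqcup\varprojlim_{\alpha<\omega_1}R_\alpha=|G|\sqcup R,$$
using Lemma 9, with projections $q_\alpha:X\to X_\alpha$. By T6, $X$ is compact Hausdorff, the $q_\alpha$ are onto, and the sets $q_\alpha^{-1}(O)$ with $O$ open in $X_\alpha$ form a base. Since $q_\alpha^{-1}(O)\cap|G|=O\cap|G|$, the space $|G|$ has its usual topology in $X$. It is dense because $O\cap|G|\ne\emptyset$ for $O\ne\emptyset$. It is open because $|G|=q_0^{-1}(|G|)$. The closed set $R$ has its usual topology, namely that of $\varprojlim R_\alpha$. $X$ is connected because the dense subspace $|G|$ is.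

**Step 3: $X$ is locally connected.** We verify the hypothesis of Lemma 6 by working at a single countable stage. Let $\mathcal O$ be an open cover of $X$. Refine it by a finite cover consisting of basic sets. These involve finitely many indices. Let $\beta<\omega_1$ be the largest and pull everything back to $X_\beta$. So the refinement is $\{q_\beta^{-1}(O):O\in\mathcal O'\}$ with $\mathcal O'$ a finite family of open subsets of $X_\beta$, which covers $X_\beta$ because $q_\beta$ is onto. With the metric $D$ of Lemma 5 on $X_\beta$, let $\delta>0$ be such that every set of $D$-diameter $\le\delta$ lies in a member of $\mathcal O'$ (T5). The closure of such a set again has diameter $\le\delta$, so it also lies in a member. By Lemma 5(b), $|G|$ is a finite union of connected sets $C$ of $D$-diameter $\le\delta$. These are connected in $X$ too, since $|G|$ carries the same topology. The closure of $C$ in $X$ is contained in $q_\beta^{-1}$ of the closure of $C$ in $X_\beta$, hence in a member of $\mathcal O$. By Lemma 6, $X$ is locally connected.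

**Step 4: the remaining properties.** $X$ is a continuum containing $|G|$ as an open dense subspace with its usual topology, and the remainder is the Suslinian continuum $R$. By Lemma 7, $X$ is Suslinian and separable, metrizable iff $R$ is, and hereditarily separable iff $R$ is. The graph $G$ is countable, connected and locally finite. This proves Theorem 2, and with it Theorem 1 and Corollary 3. ∎

So for both the separable and the hereditarily separable version, the statement "every such locally connected Suslinian continuum is metrizable" is equivalent to SH. If a Suslin line exists, applying Theorem 2 to the continuum of Fact 4 gives a locally connected, hereditarily separable, non-metrizable Suslinian continuum, which is a counterexample to both versions at once.
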